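\newtheorem{theorem}{Theorem}
\newtheorem{proposition}[theorem]{Proposition}
\newtheorem{lemma}[theorem]{Lemma}
\theoremstyle{remark}
\newtheorem{remark}[theorem]{Remark}

\title{Local extinction of critical stable branching systems\\ with inhomogeneous Poisson initial states}


\begin{abstract}
Particles in $\mathbb R^d$ move as symmetric $\alpha$-stable processes, branch at a constant rate according to the critical $(1+\beta)$-law, and start from a Poisson measure with intensity $dx/(1+|x|^\gamma)$. We prove that the system suffers almost sure local extinction whenever $d<\alpha/\beta+\gamma$, for all $0<\alpha<2$. This proves a conjecture taken from a paper of Bojdecki, Gorostiza and Talarczyk. The proof bounds the probability that the family of a distant particle ever visits a ball by an explicit supersolution of $Lu=\frac{V}{1+\beta}u^{1+\beta}$, where $L$ is the generator of the motion and $V$ the branching rate. We then determine these hitting probabilities up to constants, and deduce, for $0<\alpha\le 2$, an exact description of the parameters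 for which local extinction holds.
\end{abstract}

\section{The question and the answer}

\subsection{The model}

The \emph{$(d,\alpha,\beta,\gamma)$-branching particle system} $N=(N_t)_{t\ge0}$ has parameters $d\ge1$, $0<\alpha\le2$, $0<\beta\le1$, $\gamma\ge0$ and a rate $V>0$, which is arbitrary and fixed. Particles move independently in $\mathbb R^d$ as symmetric (that is, rotation invariant) $\alpha$-stable L\'evy processes. Each particle lives for an exponential time of parameter $V$, independent of everything else. At its death it is replaced, at the place where it dies, by a random number of offspring with generating function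
\[
F(s)=s+\frac{(1-s)^{1+\beta}}{1+\beta},\qquad 0\le s\le1,
\]
and the offspring evolve independently in the same way. Since $F'(1)=1$, the branching is critical. At time $0$ the particles form a Poisson random measure on $\mathbb R^d$ with intensity
\[
\mu_\gamma(dx)=\frac{dx}{1+|x|^\gamma}.
\]
$N_t$ is the counting measure of the particles alive at time $t$. The system suffers \emph{a.s.\ local extinction} if for every bounded Borel set $A\subset\mathbb R^d$, almost surely $N_t(A)=0$ for all sufficiently large $t$.

For $\alpha=2$ local extinction is known when $d<2/\beta+\gamma$. The conjecture, which we take from \cite{BGT}, is that for $\alpha<2$ it holds when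
\begin{equation}\label{eq:cond}
d<\frac{\alpha}{\beta}+\gamma .
\end{equation}
We prove this, and we find out exactly when local extinction holds.

\subsection{What one should expect}

The \emph{cluster} of $x$ is the branching system started from one particle at $x$. Its genealogical tree is a critical Galton--Watson tree in which a particle has exactly one child with probability $F'(0)=0$, so it is a.s.\ finite, and the cluster dies out in finite time. Two extreme cases show what $\gamma$ does. If $\gamma>d$, then $\mu_\gamma$ is a finite measure, only finitely many clusters exist, and local extinction is trivial. If $\gamma=0$, then $\mu_0=\frac12dx$ and, by criticality, $E N_t(A)=\frac12|A|$ for all $t$: the mean does not decay, and local extinction can occur only because the mass concentrates in rare, large clusters.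

We say that a cluster \emph{visits} $D$ if at some time one of its living particles is in $D$. For closed $D\subset\mathbb R^d$ put
\[
u_D(x)=P(\text{the cluster of }x\text{ ever visits }D),\qquad u_r=u_{\bar B_r},\quad \bar B_r=\{|x|\le r\},\ r>0 .
\]
The number of initial clusters that ever visit $D$ is Poisson with mean $\int u_D\,d\mu_\gamma$. If this mean is finite, only finitely many clusters ever come to $D$, each dies, and $D$ is eventually empty. So the question is how fast $u_D$ decays. Formally, $u=u_D$ solves
\begin{equation}\label{eq:pde}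
Lu=\lambda u^{1+\beta}\ \text{ on }D^c,\qquad u=1\ \text{ on }D,\qquad \lambda=\frac{V}{1+\beta},
\end{equation}
where $L$ is the generator of the motion, because branching contributes the term $V\bigl(1-F(1-u)-u\bigr)=-\lambda u^{1+\beta}$. As $L$ is homogeneous of degree $-\alpha$, a power $u=|x|^{-\kappa}$ balances \eqref{eq:pde} if $\kappa+\alpha=\kappa(1+\beta)$, that is $\kappa=\alpha/\beta$, and $|x|^{-\alpha/\beta}$ is $\mu_\gamma$-integrable at infinity exactly when \eqref{eq:cond} holds. This is the natural guess, but it meets two obstacles, which we describe heuristically.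

\emph{The jump floor.} Let $\alpha<2$. However fast a nonnegative, regularly decaying function $u\not\equiv0$ decays, $Lu(x)$ is at least of order $|x|^{-d-\alpha}$ at infinity (up to terms of order $u(x)|x|^{-\alpha}$): a particle at distance $R$ jumps into a given ball at rate of order $R^{-d-\alpha}$. If $\alpha/\beta>d$, then \eqref{eq:pde} forces $u^{1+\beta}$ to be at least of order $R^{-d-\alpha}$, which is \emph{larger} than the guess $R^{-(\alpha/\beta)(1+\beta)}=R^{-\alpha-\alpha/\beta}$. The guess is then wrong; but the corrected exponent $(d+\alpha)/(1+\beta)$ still exceeds $d$, which is enough. If $\alpha/\beta=d$, the two orders coincide, and a logarithm appears.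

\emph{The first moment.} If $d>\alpha$, the expected total time that a cluster from distance $R$ spends in a ball equals that of a single stable particle, which is of order $R^{-(d-\alpha)}$. So $u_r$ should be at most of this order, which is smaller than the guess if $d-\alpha>\alpha/\beta$. This only helps extinction, but it means that \eqref{eq:cond} cannot be necessary in general.

\subsection{Results}

\begin{theorem}\label{thm:conj}
Let $0<\alpha<2$, $0<\beta\le1$, $\gamma\ge0$, $V>0$, $d\ge1$ and $d<\alpha/\beta+\gamma$. Then a.s.\ local extinction holds. Moreover, a.s.\ only finitely many of the initial clusters ever visit a given bounded set.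
\end{theorem}

We write $f\asymp g$ if $f/g$ is bounded above and below by positive constants on the range indicated; ``as $|x|\to\infty$'' means for all sufficiently large $|x|$. The constants may depend on all parameters, including $r$.

\begin{theorem}\label{thm:hit}
Let $0<\alpha<2$. For each $r>0$, $u_r(x)\asymp\psi(|x|)$ as $|x|\to\infty$, where
\begin{itemize}
\item[(A)] $\psi(R)=R^{-(d+\alpha)/(1+\beta)}$ if $d<\alpha/\beta$;
\item[(B)] $\psi(R)=R^{-d}(\log R)^{1/\beta}$ if $d=\alpha/\beta$;
\item[(C)] $\psi(R)=R^{-\alpha/\beta}$ if $\alpha/\beta<d<\alpha+\alpha/\beta$;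
\item[(D)] $\psi(R)=R^{-\alpha/\beta}(\log R)^{-1/\beta}$ if $d=\alpha+\alpha/\beta$;
\item[(E)] $\psi(R)=R^{-(d-\alpha)}$ if $d>\alpha+\alpha/\beta$.
\end{itemize}
For $\alpha=2$ the same holds with $\psi(R)=R^{-2/\beta}$ for all $d<2+2/\beta$, and with \textup{(D)} and \textup{(E)} unchanged.
\end{theorem}

\begin{theorem}\label{thm:class}
Let $0<\alpha\le2$. Almost sure local extinction holds if and only if at least one of the following is true:
\begin{enumerate}
\item $d<\alpha/\beta+\gamma$;
\item $\gamma>\alpha$;
\item $\gamma=\alpha$, $d=\alpha/\beta+\gamma$ and $\beta<1$.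
\end{enumerate}
Otherwise, a.s.\ $N_t(B)>0$ for arbitrarily large $t$, for every closed ball $B$ centered at $0$ with positive radius.
\end{theorem}

Thus \eqref{eq:cond} is always sufficient. It is also necessary if $\gamma<\alpha$, and if $\gamma=\alpha$ and $\beta=1$. It is not necessary in general: for $(d,\alpha,\beta,\gamma)=(3,1,1,\frac32)$ condition 2 holds although $d>\alpha/\beta+\gamma$, and for $(3,1,\frac12,1)$ condition 3 holds.

Section~\ref{sec:reduction} reduces extinction to the integral $\int u_r\,d\mu_\gamma$, and Section~\ref{sec:comparison} compares $u_D$ with super- and subsolutions of \eqref{eq:pde}. Section~\ref{sec:cauchy} carries out the whole argument by hand for $d=\alpha=\beta=1$, and Section~\ref{sec:proof1} proves Theorem~\ref{thm:conj}. The rest of the paper looks for the sharp solutions: Section~\ref{sec:tools} prepares powers $|x|^{-\kappa}$ and their truncations, and Sections~\ref{sec:proof2} and~\ref{sec:proof3} prove Theorems~\ref{thm:hit} and~\ref{thm:class}.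

\subsection{Conventions on the motion}

Let $\xi$ be the motion, with right-continuous paths, and $P_x$ its law from $x$, normalized by $E_xe^{i\theta\cdot(\xi_t-x)}=e^{-t|\theta|^\alpha}$. A factor $\sigma$ in the exponent is removed by the time change $t\mapsto\sigma t$, which replaces $V$ by $V/\sigma$; since $V$ is arbitrary, nothing is lost. The generator is $L=\Delta$ if $\alpha=2$ and $L=-(-\Delta)^{\alpha/2}$ if $\alpha<2$, that is,
\begin{equation}\label{eq:L}
Lf(x)=c_{d,\alpha}\lim_{\varepsilon\to0}\int_{|z|>\varepsilon}\bigl(f(x+z)-f(x)\bigr)|z|^{-d-\alpha}dz,\qquad c_{d,\alpha}>0 .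
\end{equation}
This is defined whenever $f$ is $C^2$ near $x$ and $\int|f(y)|(1+|y|)^{-d-\alpha}dy<\infty$. By symmetry one may, for any $\rho>0$, subtract $\nabla f(x)\cdot z$ in the integrand for $|z|<\rho$, and the integral over $\mathbb R^d$ then converges absolutely. Let $C_b^2$ be the set of $C^2$ functions on $\mathbb R^d$ that are bounded together with their derivatives of order at most $2$. If $f\in C_b^2$, then $Lf$ is bounded and continuous, and by It\^o's formula $f(\xi_t)-\int_0^tLf(\xi_s)\,ds$ is a martingale. We also use that $\xi_1$ has a continuous, strictly positive density.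

Filtrations are completed as usual, so that first visits to closed sets occur at stopping times, and ``measurable'' means universally measurable; in particular $u_D$ is measurable.

\section{Reduction to an integral}\label{sec:reduction}

\begin{proposition}\label{prop:dich}
\begin{enumerate}
\item[\textup{(a)}] If $D$ is closed and $\int u_D\,d\mu_\gamma<\infty$, then a.s.\ only finitely many initial clusters ever visit $D$, and $N_t(D)=0$ for all large $t$.
\item[\textup{(b)}] If $r>0$ and $\int u_r\,d\mu_\gamma=\infty$, then a.s.\ $N_t(\bar B_r)>0$ for arbitrarily large $t$.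
\end{enumerate}
\end{proposition}

\begin{proof}
Given the initial Poisson points, the clusters are independent. By the marking theorem for Poisson processes, the number of clusters that ever visit $D$ is Poisson with mean $\int u_D\,d\mu_\gamma$ (and a.s.\ infinite if the mean is infinite).

(a) The number is a.s.\ finite, each of these clusters dies out in finite time, and after the last extinction time $D$ is empty.

(b) Infinitely many clusters visit $\bar B_r$ at some time. What must be excluded is that these visits accumulate in bounded time. We show that for each $t_0<\infty$ a.s.\ only finitely many clusters visit $\bar B_r$ during $[0,t_0]$; then infinitely many visit it after $t_0$, and letting $t_0$ run through the integers gives (b).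

Let $v(x)$ be the probability that the cluster of $x$ visits $\bar B_r$ during $[0,t_0]$. By right-continuity of paths there is $\varepsilon>0$ with $P_0(\sup_{s\le\varepsilon}|\xi_s|\le1)\ge\frac12$. By the strong Markov property at the first visit, with conditional probability at least $\frac12e^{-V\varepsilon}$ the visiting particle neither branches nor leaves $\bar B_{r+1}$ during the next $\varepsilon$ time units. Hence the expected time spent in $\bar B_{r+1}$ during $[0,t_0+\varepsilon]$ by the particles of the cluster, added over the particles, is at least $\frac12\varepsilon e^{-V\varepsilon}v(x)$. On the other hand, the tree is independent of the motions, the mean number of particles alive at time $s$ is $1$ by criticality, and the ancestral path of each of them has the law of $\xi$; so the expected number of particles in $\bar B_{r+1}$ at time $s$ is $P_x(\xi_s\in\bar B_{r+1})$. Therefore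
\[
\tfrac12\varepsilon e^{-V\varepsilon}v(x)\le\int_0^{t_0+\varepsilon}P_x(\xi_s\in\bar B_{r+1})\,ds .
\]
Lebesgue measure is invariant for $\xi$ and $\mu_\gamma\le dx$, so integration gives
\[
\int v\,d\mu_\gamma\le2\varepsilon^{-1}e^{V\varepsilon}(t_0+\varepsilon)\,|\bar B_{r+1}|<\infty .
\]
By the marking theorem, the number of clusters visiting $\bar B_r$ during $[0,t_0]$ is Poisson with this finite mean.
\end{proof}

\section{Comparison with super- and subsolutions}\label{sec:comparison}

Put
\[
\Phi(q)=1-F(1-q)=q-\frac{q^{1+\beta}}{1+\beta},\qquad\text{so that}\qquad V\Phi(q)=Vq-\lambda q^{1+\beta}.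
\]
If each child of a particle independently realizes some event with probability $q$, then $\Phi(q)$ is the probability that at least one child does. Since $\Phi(0)=0$ and $\Phi'(q)=1-q^\beta\ge0$, $\Phi$ is nonnegative and nondecreasing on $[0,1]$.

\begin{lemma}\label{lem:comp}
Let $0<\alpha\le2$, $D\subset\mathbb R^d$ closed, and $g\in C_b^2$.
\begin{enumerate}
\item[\textup{(i)}] If $g\ge1$ on $D$, $0\le g\le1$ on $D^c$ and $Lg\le\lambda g^{1+\beta}$ on $D^c$, then $u_D\le g$.
\item[\textup{(ii)}] If $0\le g\le1$ on $\mathbb R^d$ and $Lg\ge\lambda g^{1+\beta}$ on $D^c$, then $u_D\ge g$.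
\end{enumerate}
\end{lemma}

\begin{proof}
The plan is to write $u_D$ as a limit of iterates of a monotone operator $\mathcal A$, and to observe that a supersolution (capped at $1$) satisfies $h\ge\mathcal Ah$ and a subsolution $g\le\mathcal Ag$.

Let $T=\inf\{t\ge0:\xi_t\in D\}$. By right-continuity $\xi_T\in D$ on $\{T<\infty\}$, and $\xi_s\in D^c$ for $s<T$. The process $e^{-Vt}g(\xi_t)+\int_0^te^{-Vs}(Vg-Lg)(\xi_s)\,ds$ is a martingale. Optional stopping at $t\wedge T$ and $t\to\infty$ (everything is dominated, since $g$ and $Lg$ are bounded) give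
\begin{equation}\label{eq:dynkin}
g(x)=E_x\bigl[e^{-VT}g(\xi_T);T<\infty\bigr]+E_x\int_0^Te^{-Vs}(Vg-Lg)(\xi_s)\,ds .
\end{equation}
For measurable $q:\mathbb R^d\to[0,1]$ put
\[
\mathcal Aq(x)=E_x[e^{-VT}]+E_x\int_0^TVe^{-Vs}\,\Phi(q(\xi_s))\,ds .
\]
$\mathcal A$ is monotone. If $q(y)$ is the probability of some event for a cluster from $y$, then $\mathcal Aq(x)$ is the probability that the initial particle of the cluster of $x$ visits $D$ during its lifetime or, failing that, that the event occurs for the subtree of at least one child: the first term is $P(T<\tau)$ for the exponential lifetime $\tau$, and the second integrates over a death at time $s<T$ at the place $\xi_s$.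

(i) Put $h=\min(g,1)$. On $D^c$ we have $h=g$, hence $Vg-Lg\ge Vg-\lambda g^{1+\beta}=V\Phi(h)$; on $D$ we have $g\ge1$. So \eqref{eq:dynkin} gives $h\ge\mathcal Ah$ on $D^c$, and on $D$ both sides equal $1$ because $T=0$. Let $v^{(n)}(x)$ be the probability that some particle of generation at most $n$ in the cluster of $x$ visits $D$. Then $v^{(0)}(x)=E_xe^{-VT}\le\mathcal Ah(x)\le h(x)$, and $v^{(n+1)}=\mathcal Av^{(n)}$. By induction $v^{(n+1)}\le\mathcal Ah\le h$. As $v^{(n)}\uparrow u_D$, we get $u_D\le h\le g$.

(ii) On $D^c$, $Vg-Lg\le V\Phi(g)$. With $g\le1$, \eqref{eq:dynkin} gives $g\le\mathcal Ag$ on $D^c$; on $D$, $g\le1=\mathcal Ag$. Let $q^{(-1)}=1$, and for $n\ge0$ let $q^{(n)}(x)$ be the probability that some particle of generation at most $n$ visits $D$ or generation $n+1$ is nonempty. Then $q^{(n)}=\mathcal Aq^{(n-1)}$ for $n\ge0$, and $g\le q^{(-1)}$; by induction $g\le\mathcal Ag\le\mathcal Aq^{(n-1)}=q^{(n)}$. The events defining $q^{(n)}$ decrease in $n$, since a nonempty generation $n+2$, or a visit by generation $n+1$, requires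 a nonempty generation $n+1$. Because the tree is a.s.\ finite, their intersection is a.s.\ the event that $D$ is visited. Hence $q^{(n)}\downarrow u_D$ and $g\le u_D$.
\end{proof}

The finiteness of the tree is used in (ii) only: it makes the iterates from above and from below converge to the same limit.

\section{A case by hand: $d=\alpha=\beta=1$}\label{sec:cauchy}

Here \eqref{eq:cond} reads $\gamma>0$, and $\lambda=V/2$. The motion is the Cauchy process, with density $t/(\pi(t^2+x^2))$, which is the Poisson kernel of the upper half-plane. So if $U$ is bounded and continuous on $\{y\ge0\}$ and harmonic on $\{y>0\}$, then $E_xU(\xi_y,0)=U(x,y)$. If also $U(\cdot,0)\in C_b^2$ and $U$ is differentiable in $y$ at $y=0$, differentiating $E_xf(\xi_y)=f(x)+\int_0^yE_xLf(\xi_s)\,ds$ at $y=0$, with $f=U(\cdot,0)$, yields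
\[
Lf(x)=\partial_yU(x,0).
\]

Let $0<\kappa\le1$ and $U(x,y)=\mathrm{Re}\,(1-i(x+iy))^{-\kappa}=\mathrm{Re}\,(1+y-ix)^{-\kappa}$ with the principal branch. This is harmonic for $y>-1$ and bounded by $1$ for $y\ge0$. Its boundary value is
\[
\varphi(x)=\mathrm{Re}\,(1-ix)^{-\kappa}=(1+x^2)^{-\kappa/2}\cos(\kappa\arctan x),
\]
and
\begin{equation}\label{eq:cauchy}
L\varphi(x)=-\kappa\,\mathrm{Re}\,(1-ix)^{-\kappa-1}=-\kappa(1+x^2)^{-(\kappa+1)/2}\cos\bigl((\kappa+1)\arctan x\bigr).
\end{equation}

Let $\kappa<1$. Then $\varphi\ge\cos(\frac{\pi\kappa}2)(1+x^2)^{-\kappa/2}$, and since $\kappa+1\ge2\kappa$,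
\[
L\varphi\le\kappa(1+x^2)^{-(\kappa+1)/2}\le\kappa(1+x^2)^{-\kappa}\le K\varphi^2,\qquad K=\kappa\cos^{-2}(\tfrac{\pi\kappa}2).
\]
The nonlinearity permits multiplication by a large constant: if $C\ge K/\lambda$, then $g=C\varphi$ satisfies $Lg\le CK\varphi^2\le\lambda g^2$. Given $r$, choose $C$ so large that also $g\ge1$ on $[-r,r]$, and put $D=\{g\ge1\}$, a compact set containing $[-r,r]$. Lemma~\ref{lem:comp}(i) yields $u_D\le g$, so
\[
\int u_D\,d\mu_\gamma\le C\int\frac{(1+x^2)^{-\kappa/2}}{1+|x|^\gamma}\,dx<\infty\qquad\text{if }\kappa+\gamma>1 .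
\]
As $\gamma>0$, we may take $\kappa\in(\max(0,1-\gamma),1)$, and Proposition~\ref{prop:dich}(a) gives local extinction.

The restriction $\kappa<1=d$ is essential for a bound by a power: by Theorem~\ref{thm:hit}(B), $u_r(x)$ is in fact of order $|x|^{-1}\log|x|$. What goes wrong is visible at $\kappa=1$, where $K$ blows up and \eqref{eq:cauchy} becomes
\[
\varphi(x)=\frac1{1+x^2},\qquad L\varphi(x)=\frac{x^2-1}{(1+x^2)^2}\sim x^{-2}.
\]
Here $\varphi$ decays like $x^{-2}$, and power counting would suggest $|x|^{-3}$ for $L\varphi$; but $L\varphi$ decays only like $|x|^{-d-\alpha}=x^{-2}$. This is the jump floor. For general parameters we do not use closed formulas; the next section replaces \eqref{eq:cauchy} by an estimate that displays both kinds of decay.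

\section{Proof of Theorem \ref{thm:conj}}\label{sec:proof1}

The logarithm in the following lemma is needed only for case (B) of Theorem~\ref{thm:hit}; for Theorem~\ref{thm:conj} read it with $p=0$. The term with $m$ comes from jumps into the bulk of $\varphi$, the other one from power counting.

\begin{lemma}\label{lem:est}
Let $0<\alpha<2$, $\kappa>0$, $p\ge0$, and
\[
\varphi(x)=(1+|x|^2)^{-\kappa/2}\bigl(\log(e+|x|^2)\bigr)^p,\qquad m(R)=\int_{|y|\le R}\varphi(y)\,dy .
\]
Then $\varphi\in C_b^2$, and there are $k,K>0$ such that for $|x|\ge2$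
\[
k|x|^{-d-\alpha}m(|x|/2)-K\varphi(x)|x|^{-\alpha}\le L\varphi(x)\le K\bigl(|x|^{-d-\alpha}m(2|x|)+\varphi(x)|x|^{-\alpha}\bigr).
\]
\end{lemma}

\begin{proof}
We use two properties of $\varphi$, with a constant $C$ that may change from line to line.

\emph{(a) $|D^2\varphi(y)|\le C(1+|y|^2)^{-1}\varphi(y)$.} Write $\varphi(y)=f(|y|^2)$ with $f(s)=(1+s)^{-\kappa/2}(\log(e+s))^p$. Since $\log(e+s)\ge1$, each of the two factors, and hence $f$, satisfies $|f'|\le C(1+s)^{-1}f$ and $|f''|\le C(1+s)^{-2}f$. Now use $\partial_i\partial_j\varphi(y)=2\delta_{ij}f'(|y|^2)+4y_iy_jf''(|y|^2)$. The same bounds on $f'$, $f''$ give $\varphi\in C_b^2$.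

\emph{(b) $\varphi(y)\le C\varphi(x)$ if $|y|\ge|x|/2$.} The derivative of $\log f$ is $-\frac{\kappa}{2(1+s)}+\frac{p}{(e+s)\log(e+s)}$, negative for large $s$. So the positive continuous function $f$ is eventually decreasing, and $\sup_{t\ge s}f(t)\le Cf(s)$. Moreover $f(s/4)\le4^{\kappa/2}f(s)$, because $1+s/4\ge(1+s)/4$ and the logarithm is increasing. Hence $\varphi(y)\le Cf(|x|^2/4)\le C\varphi(x)$.

Let $|x|\ge2$. By symmetry $L\varphi(x)=c_{d,\alpha}(I_1-I_2+I_3)$ with
\begin{gather*}
I_1=\int_{|z|<|x|/2}\bigl(\varphi(x+z)-\varphi(x)-\nabla\varphi(x)\cdot z\bigr)|z|^{-d-\alpha}dz,\\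
I_2=\varphi(x)\int_{|z|\ge|x|/2}|z|^{-d-\alpha}dz,\qquad I_3=\int_{|z|\ge|x|/2}\varphi(x+z)|z|^{-d-\alpha}dz .
\end{gather*}
Points of $B(x,|x|/2)$ have norm at least $|x|/2$, so by (a) and (b) $|D^2\varphi|\le C|x|^{-2}\varphi(x)$ there. Hence
\[
|I_1|\le C|x|^{-2}\varphi(x)\int_{|z|<|x|/2}|z|^{2-d-\alpha}dz\le C\varphi(x)|x|^{-\alpha},
\]
and $I_2=C\varphi(x)|x|^{-\alpha}$. In $I_3$ put $y=x+z$. The part with $|y|\le2|x|$ is at most $(|x|/2)^{-d-\alpha}m(2|x|)$. If $|y|>2|x|$, then $|z|>|x|$ and $\varphi(y)\le C\varphi(x)$ by (b), so this part is at most $C\varphi(x)|x|^{-\alpha}$. Conversely, $|y|\le|x|/2$ implies $|x|/2\le|z|\le\frac32|x|$, so $I_3\ge(\frac32|x|)^{-d-\alpha}m(|x|/2)$.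
\end{proof}

\begin{proof}[Proof of Theorem \ref{thm:conj}]
Let $\varphi(x)=(1+|x|^2)^{-\kappa/2}$ with $0<\kappa\ne d$. As $R\to\infty$, $m(R)=O(R^{d-\kappa})$ if $\kappa<d$ and $m(R)=O(1)$ if $\kappa>d$. So Lemma~\ref{lem:est}, together with the boundedness of $L\varphi$ on $|x|\le2$, gives $L\varphi(x)\le K(1+|x|)^{-\alpha-\min(\kappa,d)}$. Consequently, with another constant $K$,
\begin{equation}\label{eq:super}
L\varphi\le K\varphi^{1+\beta}\ \text{ on }\mathbb R^d\qquad\text{if}\qquad\kappa(1+\beta)\le\alpha+\min(\kappa,d).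
\end{equation}
For $\kappa<d$ the condition says $\kappa\le\alpha/\beta$; for $\kappa>d$ it says $\kappa\le(d+\alpha)/(1+\beta)$. We also want $\kappa>d-\gamma$, for integrability. Choose $\kappa$ as follows.
\begin{itemize}
\item If $d<\alpha/\beta$, let $\kappa=(d+\alpha)/(1+\beta)$. Since $\alpha>\beta d$, we have $\kappa>d\ge d-\gamma$.
\item If $d=\alpha/\beta$, then $\gamma>0$ by hypothesis. Let $\kappa\in(\max(0,d-\gamma),d)$; then $\kappa<d=\alpha/\beta$.
\item If $d>\alpha/\beta$, let $\kappa=\alpha/\beta<d$. Then $\kappa>d-\gamma$ by hypothesis.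
\end{itemize}
In each case \eqref{eq:super} applies and $\kappa+\gamma>d$.

Let $A$ be bounded, and let $r>0$ be such that $A\subset\bar B_r$. Choose $C$ with $C^\beta\ge K/\lambda$ and $C(1+r^2)^{-\kappa/2}\ge1$, and put $g=C\varphi$. As $\varphi$ is radially decreasing, $D=\{g\ge1\}$ is a closed ball containing $\bar B_r$, and $0\le g<1$ on $D^c$. Moreover
\[
Lg\le CK\varphi^{1+\beta}\le\lambda C^{1+\beta}\varphi^{1+\beta}=\lambda g^{1+\beta}.
\]
By Lemma~\ref{lem:comp}(i), $u_D\le C\varphi$, so
\[
\int u_D\,d\mu_\gamma\le C\int\frac{(1+|x|^2)^{-\kappa/2}}{1+|x|^\gamma}\,dx<\infty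
\]
because $\kappa+\gamma>d$. Proposition~\ref{prop:dich}(a) gives both assertions for $D$, hence for $A\subset D$.
\end{proof}

\begin{remark}\label{rem:upper}
The proof gives $u_r\le C\varphi$ for every $r>0$ and every $\kappa>0$, $\kappa\neq d$, satisfying the condition in \eqref{eq:super}. For $\alpha=2$ it works with $\kappa=2/\beta$ for every $d$: one has $|\Delta\varphi|\le K(1+|x|)^{-\kappa-2}\le K'\varphi^{1+\beta}$, and no floor appears since $\Delta$ is local. This recovers local extinction for $\alpha=2$, $d<2/\beta+\gamma$.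
\end{remark}

If \eqref{eq:cond} fails, then $d\ge\alpha/\beta$, hence $(d+\alpha)/(1+\beta)\le d$. So no $\kappa>d$ is admitted by \eqref{eq:super}, every admitted $\kappa<d$ is at most $\alpha/\beta\le d-\gamma$, and the integral of the bound diverges. To decide these cases one needs the true size of $u_r$.

\section{Powers and their truncations}\label{sec:tools}

We now need both super- and subsolutions. In cases (C)--(E) the candidates are built from powers $|x|^{-\kappa}$, for which the \emph{sign} of $L|x|^{-\kappa}$ matters; Lemma~\ref{lem:est} does not see it when $\kappa<d$.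

\begin{lemma}\label{lem:power}
Let $0<\alpha<2$. For $-\alpha<\kappa<d$ and $x\ne0$,
\[
L|\cdot|^{-\kappa}(x)=c(\kappa)|x|^{-\kappa-\alpha},
\]
where $c$ is finite and strictly convex on $(-\alpha,d)$, $c(0)=c(d-\alpha)=0$, and $c(\kappa)>0$ for $\max(0,d-\alpha)<\kappa<d$. If $d>\alpha$ and $0<\lambda_0<\alpha$, there are $0<a\le A$ with $a\ell\le c(d-\alpha+\ell)\le A\ell$ for $0\le\ell\le\lambda_0$.
\end{lemma}

\begin{proof}
By rotation invariance and scaling the formula holds with
\[
c(\kappa)=c_{d,\alpha}\lim_{\varepsilon\to0}\int_{|y-e|>\varepsilon}(|y|^{-\kappa}-1)|y-e|^{-d-\alpha}dy,\qquad|e|=1 .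
\]
This is finite: $\kappa<d$ gives integrability at $0$, $\kappa>-\alpha$ at infinity, and near $e$ the linear term cancels. Clearly $c(0)=0$.

\emph{Convexity.} For each $y\neq0$ the map $\kappa\mapsto|y|^{-\kappa}$ is convex, so $c$ is a limit of convex functions, hence convex. For $\kappa_1\ne\kappa_2$,
\[
c(\kappa_1)+c(\kappa_2)-2c\bigl(\tfrac{\kappa_1+\kappa_2}2\bigr)=c_{d,\alpha}\int\bigl(|y|^{-\kappa_1/2}-|y|^{-\kappa_2/2}\bigr)^2|y-e|^{-d-\alpha}dy>0 ;
\]
the integral converges at $e$ because the square is $O(|y-e|^2)$. So $c$ is affine on no interval, that is, it is strictly convex.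

\emph{The second zero.} The idea is that inversion in the unit sphere reflects $c$ about $(d-\alpha)/2$. Substitute $y=w/|w|^2$, for which $|y-e|=|w-e|/|w|$ and $dy=|w|^{-2d}dw$. The integral over $|y-e|>\varepsilon$ becomes
\[
\int_{|w-e|>\varepsilon|w|}\Bigl[\bigl(|w|^{-(d-\alpha-\kappa)}-1\bigr)-\bigl(|w|^{-(d-\alpha)}-1\bigr)\Bigr]|w-e|^{-d-\alpha}dw ,
\]
since $(|w|^{\kappa}-1)\,|w|^{d+\alpha-2d}=|w|^{-(d-\alpha-\kappa)}-|w|^{-(d-\alpha)}$. Both exponents $d-\alpha-\kappa$ and $d-\alpha$ lie in $(-\alpha,d)$. We claim that the domain may be replaced by $\{|w-e|>\varepsilon\}$ in the limit. Let $\varepsilon\le\frac14$. If $|w-e|\le\varepsilon$ and $|w-e|>\varepsilon|w|$, then $|w|\ge1-\varepsilon$, so $|w-e|>\varepsilon(1-\varepsilon)$. If $|w-e|>\varepsilon$ and $|w-e|\le\varepsilon|w|$, then $|w|\le1+\varepsilon|w|$, so $|w|\le(1-\varepsilon)^{-1}\le1+2\varepsilon$ and $|w-e|\le\varepsilon(1+2\varepsilon)$. So the two domains differ only inside the shell $\varepsilon(1-\varepsilon)\le|w-e|\le\varepsilon(1+2\varepsilon)$, whose volume is $O(\varepsilon^{d+1})$.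 There the bracket is $O(\varepsilon)$ and the integrand $O(\varepsilon^{1-d-\alpha})$. The error is $O(\varepsilon^{2-\alpha})\to0$. Hence
\[
c(\kappa)=c(d-\alpha-\kappa)-c(d-\alpha).
\]
For $\kappa=d-\alpha$ this reads $c(d-\alpha)=c(0)-c(d-\alpha)$, so $c(d-\alpha)=0$, and then $c(\kappa)=c(d-\alpha-\kappa)$.

\emph{Sign.} If $d\ne\alpha$, $c$ is strictly convex with the two distinct zeros $0$ and $d-\alpha$, so $c>0$ to the right of both. If $d=\alpha$, $c$ is even, so $2c(\kappa)=c(\kappa)+c(-\kappa)>2c(0)=0$ for $0<\kappa<d$.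

\emph{The linear bounds.} Let $d>\alpha$ and $b=(d-\alpha)/2$. Then $c(b)<0$, and by convexity the slope of $c$ to the right of $d-\alpha$ is at least the slope $-c(b)/b$ of the chord over $[b,d-\alpha]$, so $c(d-\alpha+\ell)\ge\ell(-c(b))/b$. Also by convexity, $c(d-\alpha+\ell)\le\ell\,c(d-\alpha+\lambda_0)/\lambda_0$ on $[0,\lambda_0]$.
\end{proof}

For $\alpha=2$ the direct computation
\begin{equation}\label{eq:c2}
\Delta|x|^{-\kappa}=c(\kappa)|x|^{-\kappa-2},\qquad c(\kappa)=\kappa(\kappa+2-d),
\end{equation}
plays the same role, for all $\kappa>0$: $c(\kappa)>0$ if $\kappa>\max(0,d-2)$, and $c(d-2+\ell)=(d-2+\ell)\ell$.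

\medskip

Powers are singular at $0$, while Lemma~\ref{lem:comp} needs functions in $C_b^2$. So we cut them off near $0$. For a nonlocal $L$ this changes $LG$ everywhere, but in a controlled way. Let $G$ be smooth on $\mathbb R^d\setminus\{0\}$, positive, radially decreasing, bounded with bounded derivatives of order at most $2$ outside every neighborhood of $0$, and, if $\alpha<2$, integrable near $0$. Let $\chi$ be smooth and radial with $0\le\chi\le1$, $\chi=1$ on $B_{1/2}$ and $\chi=0$ off $B_1$, where $B_\rho=\{|x|<\rho\}$. For $\delta>0$ let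
\[
G_\delta(x)=(1-\chi(x/\delta))\,G(x)+\chi(x/\delta)\,G(\delta),
\]
where $G(\rho)$ denotes the value of $G$ on $|x|=\rho$. Then $G_\delta\in C_b^2$, $G_\delta=G$ off $B_\delta$, and $G(\delta)\le G_\delta\le G$ on $B_\delta\setminus\{0\}$. If $\alpha<2$ and $|x|\ge2\delta$, then
\[
LG_\delta(x)-LG(x)=c_{d,\alpha}\int_{B_\delta}(G_\delta-G)(y)\,|x-y|^{-d-\alpha}dy ,
\]
and $|x-y|\ge|x|/2$ in the integral, so
\begin{equation}\label{eq:trunc}
LG(x)-2^{d+\alpha}c_{d,\alpha}|x|^{-d-\alpha}\int_{B_\delta}G\,dy\ \le\ LG_\delta(x)\ \le\ LG(x),\qquad|x|\ge2\delta .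
\end{equation}
If $\alpha=2$, then $LG_\delta(x)=LG(x)$ for $|x|\ge2\delta$. The truncation error for $\alpha<2$ has the order $|x|^{-d-\alpha}$ of the jump floor, with a coefficient that vanishes as $\delta\to0$.

\begin{lemma}\label{lem:principles}
Let $0<\alpha\le2$.
\begin{enumerate}
\item[\textup{(U)}] Let $G$ be as above. If $LG\le KG^{1+\beta}$ on $|x|\ge2$ with some constant $K\ge0$, then for every $r>0$ there is $C$ with $u_r\le CG$ on $|x|\ge2$.
\item[\textup{(L)}] Let $f\in C_b^2$, $f\ge0$, and $Lf\ge kf^{1+\beta}$ on $|x|>r_0$ with some $k,r_0>0$. Then for every $r>0$ there is $\varepsilon'>0$ with $u_r\ge\varepsilon'f$.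
\end{enumerate}
\end{lemma}

\begin{proof}
(U) Let $\rho=\max(r,2)$. We have $G_1\ge G(\rho)$ on $\bar B_\rho$, because $G_1\ge G(1)$ on $B_1$ and $G_1=G$ off $B_1$. Put $g=CG_1$ with $C^\beta\ge K/\lambda$ and $CG(\rho)\ge1$. Then $D=\{g\ge1\}$ is closed and contains $\bar B_\rho$. Off $D$ we have $|x|>2$, $0\le g=CG<1$, and $Lg\le C\,LG\le CKG^{1+\beta}\le\lambda g^{1+\beta}$; the first inequality is \eqref{eq:trunc} with $\delta=1$ if $\alpha<2$, and an equality if $\alpha=2$. Lemma~\ref{lem:comp}(i) gives $u_r\le u_D\le g$, and $g=CG$ on $|x|\ge2$.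

(L) Choose $\varepsilon>0$ with $\varepsilon^\beta\lambda\le k$ and $\varepsilon\sup f\le1$. Then $0\le\varepsilon f\le1$ and $L(\varepsilon f)\ge\varepsilon kf^{1+\beta}\ge\lambda(\varepsilon f)^{1+\beta}$ on $|x|>r_0$, so Lemma~\ref{lem:comp}(ii) with $D=\bar B_{r_0}$ gives $u_{r_0}\ge\varepsilon f$. If $r\ge r_0$, then $u_r\ge u_{r_0}$. If $r<r_0$, the strong Markov property at the first visit to $\bar B_{r_0}$ gives $u_r\ge p\,u_{r_0}$, where
\[
p=\inf_{|y|\le r_0}e^{-V}P_y(\xi_1\in\bar B_r)>0
\]
bounds from below the probability that the visiting particle survives one more time unit and is then in $\bar B_r$.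
\end{proof}

\section{Proof of Theorem \ref{thm:hit}}\label{sec:proof2}

In each case we exhibit a function of order $\psi$ to which Lemma~\ref{lem:comp} or Lemma~\ref{lem:principles} applies; (U) and (L) refer to the two parts of the latter.

\subsection*{(A) $\alpha<2$, $d<\alpha/\beta$: the jump floor decides}

Let $\varphi=(1+|x|^2)^{-\kappa/2}$ with $\kappa=(d+\alpha)/(1+\beta)>d$. The upper bound is Remark~\ref{rem:upper}. For the lower bound, $m$ is bounded, and bounded away from $0$ on $[1,\infty)$, while $\varphi(x)|x|^{-\alpha}=o(|x|^{-d-\alpha})$ because $\kappa>d$. So Lemma~\ref{lem:est} gives, for $|x|$ large,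
\[
L\varphi(x)\ge k'|x|^{-d-\alpha}\ge k''\varphi(x)^{1+\beta},
\]
as $\kappa(1+\beta)=d+\alpha$. Apply (L).

\subsection*{(B) $\alpha<2$, $d=\alpha/\beta$: a logarithm from the floor}

For a function of order $|x|^{-d}(\log|x|)^p$ the mass $m(R)$ is of order $(\log R)^{p+1}$, so $L\varphi$ is of order $|x|^{-d-\alpha}(\log|x|)^{p+1}$. Balance with $\varphi^{1+\beta}$ requires $p+1=p(1+\beta)$, that is $p=1/\beta$. So let
\[
\varphi(x)=(1+|x|^2)^{-d/2}\bigl(\log(e+|x|^2)\bigr)^{1/\beta}.
\]
Then $m(R)\asymp(\log R)^{1+1/\beta}$ as $R\to\infty$, and $\varphi(x)|x|^{-\alpha}\asymp|x|^{-d-\alpha}(\log|x|)^{1/\beta}$ is of smaller order than $|x|^{-d-\alpha}m(|x|/2)$. By Lemma~\ref{lem:est} and $d(1+\beta)=d+\alpha$, for large $|x|$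
\[
L\varphi(x)\asymp|x|^{-d-\alpha}(\log|x|)^{1+1/\beta}\asymp\varphi(x)^{1+\beta}.
\]
(L) gives the lower bound. Since $L\varphi$ is bounded and $\varphi$ is positive and continuous, $L\varphi\le K\varphi^{1+\beta}$ holds on all of $\mathbb R^d$ with some $K$. Given $r$, take $C$ with $C^\beta\ge K/\lambda$ and $C\varphi\ge1$ on $\bar B_r$. Lemma~\ref{lem:comp}(i) with $g=C\varphi$ and $D=\{g\ge1\}$ gives $u_r\le u_D\le C\varphi$.

\subsection*{(C) $\alpha/\beta<d<\alpha+\alpha/\beta$ with $\alpha<2$, or $d<2+2/\beta$ with $\alpha=2$: the natural power}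

Let $G=|x|^{-\kappa}$ with $\kappa=\alpha/\beta$. Then $\kappa>\max(0,d-\alpha)$, and $\kappa<d$ if $\alpha<2$. By Lemma~\ref{lem:power} or \eqref{eq:c2}, and since $\kappa+\alpha=\kappa(1+\beta)$,
\[
LG=c(\kappa)|x|^{-\kappa-\alpha}=c(\kappa)G^{1+\beta},\qquad c(\kappa)>0 .
\]
(U) gives the upper bound. For the lower bound, let $\delta\le\frac12$ and $|x|\ge1$. If $\alpha<2$, then $|x|^{-d-\alpha}\le|x|^{-\kappa-\alpha}$, and \eqref{eq:trunc} gives
\[
LG_\delta\ge\Bigl(c(\kappa)-2^{d+\alpha}c_{d,\alpha}\int_{B_\delta}G\Bigr)|x|^{-\kappa-\alpha}\ge\tfrac12c(\kappa)G_\delta^{1+\beta}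
\]
for $\delta$ small, as $G$ is integrable near $0$. If $\alpha=2$, the same bound holds with no error term. Apply (L) to $f=G_\delta$ with $r_0=1$.

Here $\kappa<d$ is what makes the truncation error harmless, and $\kappa>d-\alpha$ is what makes $c(\kappa)$ positive. For $\alpha<2$ the other cases are those where one of the two fails.

\subsection*{(D) $d=\alpha+\alpha/\beta$: a zero of $c$}

Let $\kappa_0=d-\alpha=\alpha/\beta$. Now $c(\kappa_0)=0$: the natural power is harmonic off the origin, and the solution must decay slightly faster. Near the zero, $c(\kappa_0+\ell)$ is of order $\ell$. In a superposition of the powers $|x|^{-\kappa_0-\ell}$ each factor $\ell$ in the weight costs one factor $(\log|x|)^{-1}$. With weight $\ell^{p-1}$, the logarithmic exponents of $G$ and $LG$ are therefore $-p$ and $-p-1$, and balance requires $p+1=p(1+\beta)$. So put $p=1/\beta$, let $0<\lambda_0<\alpha$ if $\alpha<2$ and $\lambda_0=1$ if $\alpha=2$, and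
\[
G(x)=\int_0^{\lambda_0}\ell^{p-1}|x|^{-\kappa_0-\ell}\,d\ell .
\]
$G$ is smooth off $0$, positive and radially decreasing, and bounded with bounded derivatives away from $0$. If $\alpha<2$, it is integrable near $0$ because $\kappa_0+\lambda_0<d$. Moreover
\[
LG(x)=\int_0^{\lambda_0}\ell^{p-1}c(\kappa_0+\ell)|x|^{-\kappa_0-\alpha-\ell}\,d\ell .
\]
For $\alpha=2$ this is differentiation under the integral. For $\alpha<2$ it is Fubini's theorem: in the integral defining $L|\cdot|^{-\kappa_0-\ell}(x)$, with the linear term at $x$ subtracted for $|z|<|x|/2$, the second derivatives on $B(x,|x|/2)$ are bounded uniformly in $\ell\in[0,\lambda_0]$; for $|z|\ge|x|/2$, $|x+z|^{-\kappa_0-\ell}\le|x+z|^{-\kappa_0}+|x+z|^{-\kappa_0-\lambda_0}$; and $\int_0^{\lambda_0}\ell^{p-1}d\ell<\infty$.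

For $q>0$ and $s\ge\log2$, the substitution $v=\ell s$ gives
\[
s^{-q}\int_0^{\lambda_0\log2}v^{q-1}e^{-v}dv\le\int_0^{\lambda_0}\ell^{q-1}e^{-\ell s}d\ell\le\Gamma(q)s^{-q}.
\]
By Lemma~\ref{lem:power}, or by \eqref{eq:c2} with $d-2\le d-2+\ell\le d-1$ and $d>2$, we have $a\ell\le c(\kappa_0+\ell)\le A\ell$ with $0<a\le A$. Using the display with $s=\log|x|$, for $q=p$ and $q=p+1$, and $\kappa_0+\alpha=d$, we get for $|x|\ge2$
\[
G\asymp|x|^{-\kappa_0}(\log|x|)^{-p},\qquad LG\asymp|x|^{-d}(\log|x|)^{-p-1}\asymp G^{1+\beta},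
\]
since $\kappa_0(1+\beta)=\kappa_0+\alpha=d$ and $p(1+\beta)=p+1$. (U) gives the upper bound. If $\alpha<2$, the error in \eqref{eq:trunc} is a multiple of $|x|^{-d-\alpha}\int_{B_\delta}G$, and $|x|^{-\alpha}(\log|x|)^{p+1}$ is bounded on $|x|\ge2$. So for $\delta\le1$ small, and for $\alpha=2$ trivially, $LG_\delta\ge\frac12LG\ge kG_\delta^{1+\beta}$ on $|x|\ge2$. Apply (L) to $f=G_\delta$ with $r_0=2$.

\subsection*{(E) $d>\alpha+\alpha/\beta$: the first moment decides}

The function $G=|x|^{-(d-\alpha)}$ has $LG=0\le G^{1+\beta}$ and, if $\alpha<2$, is integrable near $0$. So (U) gives the upper bound. For the lower bound we need a strictly subharmonic correction. As $\beta(d-\alpha)>\alpha$, we can choose $\kappa'\in(d-\alpha,d)$ with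
\[
\kappa'+\alpha\le(d-\alpha)(1+\beta)=d-\alpha+\beta(d-\alpha).
\]
Let $G=|x|^{-(d-\alpha)}+|x|^{-\kappa'}$. Then $LG=c(\kappa')|x|^{-\kappa'-\alpha}$ with $c(\kappa')>0$. For $|x|\ge1$,
\[
G^{1+\beta}\le2^{1+\beta}|x|^{-(d-\alpha)(1+\beta)}\le2^{1+\beta}|x|^{-\kappa'-\alpha},\qquad|x|^{-d-\alpha}\le|x|^{-\kappa'-\alpha}.
\]
By \eqref{eq:trunc} (no error if $\alpha=2$), for $\delta\le\frac12$ small and $|x|\ge1$, $LG_\delta\ge\frac12c(\kappa')|x|^{-\kappa'-\alpha}\ge kG_\delta^{1+\beta}$ with $k>0$. By (L), $u_r\ge\varepsilon'G_\delta\ge\varepsilon'|x|^{-(d-\alpha)}$ for $|x|\ge1$. This completes the proof of Theorem~\ref{thm:hit}. \qed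

\section{Proof of Theorem \ref{thm:class}}\label{sec:proof3}

Since $u_r\le1$ and $\mu_\gamma$ is locally finite, Theorem~\ref{thm:hit} shows that $\int u_r\,d\mu_\gamma<\infty$ if and only if
\[
J=\int^\infty\psi(R)\,R^{d-1-\gamma}\,dR<\infty ,
\]
and this does not depend on $r$. By Proposition~\ref{prop:dich}, if $J<\infty$ then a.s.\ local extinction holds, and if $J=\infty$ then for every $r>0$ a.s.\ $N_t(\bar B_r)>0$ for arbitrarily large $t$. It remains to check that $J<\infty$ exactly when one of the conditions 1--3 of Theorem~\ref{thm:class} holds. Condition 3 requires $d=\alpha+\alpha/\beta$, so it can occur only in case (D).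

First let $\alpha<2$.
\begin{itemize}
\item[(A)] The exponent $(d+\alpha)/(1+\beta)$ exceeds $d$, so $J<\infty$ for all $\gamma\ge0$; and condition 1 always holds, as $d<\alpha/\beta$.
\item[(B)] $J=\int^\infty R^{-1-\gamma}(\log R)^{1/\beta}dR$ is finite iff $\gamma>0$. As $d=\alpha/\beta$, this is condition 1, and condition 2 implies it.
\item[(C)] $J=\int^\infty R^{d-\alpha/\beta-\gamma-1}dR$ is finite iff condition 1 holds. Condition 2 implies condition 1, since $d<\alpha+\alpha/\beta$.
\item[(D)] $J=\int^\infty R^{-1+\alpha-\gamma}(\log R)^{-1/\beta}dR$ is finite iff $\gamma>\alpha$, or $\gamma=\alpha$ and $\beta<1$. As $d=\alpha+\alpha/\beta$, the first alternative is equivalent to each of conditions 1 and 2, and the second is condition 3.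
\item[(E)] $J=\int^\infty R^{-1+\alpha-\gamma}dR$ is finite iff condition 2 holds. Condition 1 implies condition 2, since $d>\alpha+\alpha/\beta$.
\end{itemize}
If $\alpha=2$ and $d<2+2/\beta$, then $\psi(R)=R^{-2/\beta}$ and the argument of (C), which uses only $d<\alpha+\alpha/\beta$, applies; (D) and (E) are as above. \qed

\begin{thebibliography}{9}
\bibitem{BGT} Tomasz Bojdecki, Luis G. Gorostiza, Anna Talarczyk, \emph{Occupation times of branching systems with initial inhomogeneous Poisson states and related superprocesses}, arXiv:0809.0665 (2008).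
\end{thebibliography}

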